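\title{A transcendental H\'enon map whose escaping set has a bounded component}

\begin{abstract}
For every $\delta$ with $0<|\delta|<1$ we construct a transcendental entire function $f$ such that the escaping set of the H\'enon map $F(z,w)=(f(z)-\delta w,z)$ has a bounded connected component. The component is open and biholomorphic to the bidisc, the iterates of $F$ tend to infinity locally uniformly on it, and every point of its boundary returns infinitely often to a fixed ball; it is a wandering Fatou component. Thus the analogue of Eremenko's conjecture for transcendental H\'enon maps is false. The function $f$ is built by approximation. A bidisc is carried along far from the origin; infinitely often it is stretched along a fixed chain of half-strips so that only a small part of its boundary comes near a bounded set, and the deformation is then undone up to an affine map.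
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f\colon\mathbb C\to\mathbb C$ be entire and let $\delta\in\mathbb C\setminus\{0\}$. The map
\[
F(z,w)=(f(z)-\delta w,\,z)
\]
is a holomorphic automorphism of $\mathbb C^2$, with inverse $(z,w)\mapsto(w,(f(w)-z)/\delta)$ and constant Jacobian determinant $\delta$. It is called a \emph{transcendental H\'enon map} when $f$ is transcendental, that is, not a polynomial. Its \emph{escaping set} is
\[
I_F=\{v\in\mathbb C^2:\ \|F^n(v)\|\to\infty\text{ as }n\to\infty\}.
\]
It is known that $I_F\neq\emptyset$ for every transcendental H\'enon map. The following question, posed in \cite{ABFP}, is the analogue for these maps of Eremenko's conjecture for transcendental entire functions of one variable.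

\begin{quote}
\emph{Let $F$ be a transcendental H\'enon map and $v\in I_F$. Must the connected component of $I_F$ that contains $v$ be unbounded?}
\end{quote}

Two observations suggest the answer yes. The first is the polynomial case. Throughout, $\|\cdot\|$ is the maximum norm on $\mathbb C^2$.

\begin{example}\label{ex:poly}
Let $f$ be a polynomial of degree at least $2$. Choose $R>0$ with $|f(z)|\ge(|\delta|+2)|z|$ for $|z|\ge R$, and let $V=\{(z,w):|z|\ge\max(|w|,R)\}$, a connected unbounded set. For $(z,w)\in V$ we have $|f(z)-\delta w|\ge2|z|$, so $F(V)\subset V\subset I_F$. Conversely, write an escaping orbit as $(z_n,z_{n-1})$. For large $n$ we have $\max(|z_n|,|z_{n-1}|)\ge R$; if the orbit avoided $V$, this would force $|z_n|<|z_{n-1}|$ for all large $n$, and the orbit would be bounded. Hence $I_F=\bigcup_nF^{-n}(V)$ is a union of connected sets containing $V$, so $I_F$ is connected and unbounded.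
\end{example}

This argument uses that $|f(z)|$ dominates $|z|$ near infinity, which a transcendental function need not do: $e^z$ is bounded on a half-plane. The second observation holds for every $f$. If $\Omega\subset I_F$ is open and bounded, the maximum principle gives $\|F^n(v)\|\le\max_{\partial\Omega}\|F^n\|$ for $v\in\Omega$, so $\max_{\partial\Omega}\|F^n\|\to\infty$. The boundary of $\Omega$ cannot come back to a bounded set as a whole, and one may expect that some boundary point escapes and that $\Omega$ is part of a larger connected subset of $I_F$. But the maximum principle does not forbid each boundary point to come back at its own times. That is what happens in our example.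

The iterates of $F$ are called \emph{normal} on an open set $V$ if every sequence of iterates has a subsequence that converges locally uniformly on $V$ to a holomorphic map into $\mathbb C^2$ or diverges locally uniformly on $V$ to $\infty$. The \emph{Fatou set} consists of the points with a neighborhood on which the iterates are normal, a \emph{Fatou component} is a connected component of it, and a Fatou component is \emph{wandering} if its images under the iterates of $F$ are pairwise distinct Fatou components. Let $\mathbb D$ be the unit disc.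

\begin{theorem}\label{thm:main}
Let $0<|\delta|<1$. There are a transcendental entire function $f$, a constant $C$, and a bounded open set $\Omega\subset\mathbb C^2$ biholomorphic to the bidisc $\mathbb D^2$, such that for $F(z,w)=(f(z)-\delta w,z)$:
\begin{enumerate}
\item[(1)] $\|F^n\|\to\infty$ locally uniformly on $\Omega$;
\item[(2)] $\liminf_n\|F^n(v)\|\le C$ for every $v\in\partial\Omega$; hence $\partial\Omega\cap I_F=\emptyset$.
\end{enumerate}
Consequently $\Omega$ is a connected component of $I_F$, and it is bounded. The sets $F^n(\Omega)$, $n\in\mathbb Z$, are pairwise distinct bounded components of $I_F$. Moreover $\Omega$ is a wandering Fatou component.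
\end{theorem}

So the answer to the question is no. Nothing is claimed for $|\delta|\ge1$; one counterexample answers the question.

Section~\ref{sec:idea} explains the mechanism when $f$ takes prescribed values exactly. Section~\ref{sec:limit} lists what the finite stages of the construction have to deliver (Proposition~\ref{prop:stages}) and derives the theorem from this list. The proposition is proved in Section~\ref{sec:construction}, with the approximation lemma of Section~\ref{sec:approx} and the orbit estimates of Section~\ref{sec:lane}.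

We write $D(c,r)$ and $\overline D(c,r)$ for the open and closed discs in $\mathbb C$, and $P(r)=\{U\in\mathbb C^2:\|U\|\le r\}$. A family of sets is \emph{locally finite} if every compact set meets only finitely many of them.

\section{One passage with exact data}\label{sec:idea}

Fix $\delta$ with $0<|\delta|<1$ and put
\[
\tau=-\delta,\qquad q=|\tau|,\qquad g=\tfrac12\bigl(1+\tfrac1q\bigr),\qquad\mu=\tfrac{1-q}8,
\]
so that $1<g<1/q$ and $qg=1-4\mu$. An orbit has the form $F^m(z_0,z_{-1})=(z_m,z_{m-1})$ with
\begin{equation}\label{eq:rec}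
z_{m+1}=f(z_m)+\tau z_{m-1}.
\end{equation}
The point $F^m(v)$ lies in a bounded set only if two consecutive terms $z_m,z_{m-1}$ do, and it is far from the origin as soon as one of them is. By approximation (Lemma~\ref{lem:approx}) we may prescribe $f$ independently on disjoint convex sets, up to small errors. In this section we ignore the errors until the last paragraph.

\subsection{Transport and mirror}
If $f$ is constant near $z_m$, then $z_{m+1}$ is $\tau z_{m-1}$ plus that constant. A product of two discs can therefore be moved to any free place in the plane; its two coordinates alternate, and each shrinks by the factor $q$ every second step.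

A nonlinear step can be undone. Let $z_0$ range in a disc $\Delta$ on which $f$ equals an arbitrary holomorphic function $h$, and let $K$ be a compact convex set, disjoint from $\Delta$, containing all points $z_1=h(z_0)+\tau z_{-1}$ under consideration. Choose $M_1$ with $M_1+\tau\Delta$ disjoint from $\Delta\cup K$, choose any $M_2$, and prescribe
\[
f=M_1\ \text{ on }K,\qquad f(M_1+\tau z)=M_2-\tau h(z)\ \text{ for }z\in\Delta .
\]
Then $z_2=M_1+\tau z_0$ and $z_3=M_2-\tau h(z_0)+\tau\bigl(h(z_0)+\tau z_{-1}\bigr)=M_2+\tau^2z_{-1}$. The function $h$ has disappeared, and $F^3(z_0,z_{-1})=(M_2+\tau^2z_{-1},\,M_1+\tau z_0)$ is affine. The orbit has been reflected at time $1$: $z_{1+i}=M_i+\tau^iz_{1-i}$. The same device undoes any finite number of steps, so after each deformation the bidisc is again a product of round discs and the next deformation can start afresh.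

\subsection{Stretching}
For $s>0$ let $S_s=\{x\in\mathbb C:|\operatorname{Re}x|\le s,\ \operatorname{Im}x\ge-s\}$. These half-strips satisfy $S_s+\overline D(0,\eta)\subset S_{s+\eta}$, and the same holds for their interiors. The deformation is a logarithm that sends a neighborhood of one point $\omega$ of the unit circle to the tip of a half-strip and the inner part of the disc far up.

\begin{lemma}\label{lem:log}
Let $|\omega|=1$ and $0<t\le\frac14$. For $|u|<1+t$ put $x_{\omega,t}(u)=\frac i8\log\frac{1+t-\bar\omega u}t$, with the principal branch. Then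
\begin{enumerate}
\item[(a)] $x_{\omega,t}(u)\in S_{1/4}$ if $|u|\le1+\frac t2$;
\item[(b)] $|x_{\omega,t}(u)|\le\frac18$ if $|u-\omega|\le\frac t4$;
\item[(c)] $\operatorname{Im}x_{\omega,t}(u)\ge\frac18\log\frac\gamma t$ if $|u|\le1-\gamma$, $0<\gamma<1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $w=(1+t-\bar\omega u)/t$. Then $\operatorname{Re}w\ge(1+t-|u|)/t>0$, so $x=x_{\omega,t}(u)$ is holomorphic in $u$, with $\operatorname{Re}x=-\frac18\arg w$ and $\operatorname{Im}x=\frac18\log|w|$. In (a), $|\operatorname{Re}x|\le\frac\pi{16}<\frac14$, and $|w|\ge\frac12$ gives $\operatorname{Im}x\ge-\frac18\log2>-\frac14$. In (b), $w-1=\bar\omega(\omega-u)/t$ has modulus at most $\frac14$, so $|\log w|\le\sum_{n\ge1}4^{-n}=\frac13$. In (c), $|w|\ge\gamma/t$.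
\end{proof}

One could take for $h$ above a translate of $x_{\omega,t}$, in a coordinate $u$ on $\Delta$, so that $z_1$ is near $0$ for $u$ near $\omega$. This fails for two reasons. The term $z_0$ is still far away, so $(z_1,z_0)$ is not in a bounded set. And $f$ has been prescribed on a set $K$ that reaches into a bounded region; this cannot be repeated infinitely often with new prescriptions, because the approximating functions must converge there. All returns therefore have to use essentially the same values of $f$ near the bounded set, and the stretched bidisc has to be brought in from, and taken out to, places where $f$ is still free.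

\subsection{The lane}
The remedy is a two-sided chain of half-strips and discs, fixed once and for all, that comes in from infinity and goes back out. The following lemma is proved in Section~\ref{sec:approx}.

\begin{lemma}\label{lem:place}
There are $\alpha_j,\beta_j\in\mathbb C$ $(j\in\mathbb Z)$ and closed discs $\Lambda_d$ of radius $d$ $(d=1,2,\dots)$ such that the sets
\[
A_j=\alpha_j+\tau^jS_4,\qquad B_j=\overline D(\beta_j,2/q),\qquad\Lambda_d
\]
are pairwise disjoint and form a locally finite family.
\end{lemma}

The $A_j$ and $B_j$ form the \emph{lane}; the $\Lambda_d$ are \emph{spare discs}, kept for transport and mirror. After a shift of time, write $b_j=z_{2j-1}$ and $a_j=z_{2j}$, so that the orbit runs through $\dots,b_j,a_j,b_{j+1},\dots$, and introduce lane coordinates by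
\[
a_j=\alpha_j+\tau^jx_j,\qquad b_j=\beta_j+\tau^jy_j,\qquad o_j=b_j-\beta_j=\tau^jy_j .
\]
We call $o_j$ the \emph{offset}. For a function $f$ put
\begin{align*}
\varphi_j^f(x)&=\tau^{-j-1}\bigl(f(\alpha_j+\tau^jx)-\beta_{j+1}+\tau\beta_j\bigr),\\
\psi_j^f(y)&=\tau^{-j}\bigl(f(\beta_j+\tau^jy)-\alpha_j+\tau\alpha_{j-1}\bigr);
\end{align*}
these are entire when $f$ is, and we omit $f$ when it is understood. Substituting into $a_j=f(b_j)+\tau a_{j-1}$ and $b_{j+1}=f(a_j)+\tau b_j$ turns \eqref{eq:rec} into
\begin{equation}\label{eq:lane}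
x_j=x_{j-1}+\psi_j(y_j),\qquad y_{j+1}=y_j+\varphi_j(x_j).
\end{equation}
Let $f^\circ$ be the \emph{model function}, equal to $\beta_{j+1}-\tau\beta_j$ on $A_j$ and to $\alpha_j-\tau\alpha_{j-1}$ on $B_j$. For it all $\varphi_j,\psi_j$ vanish, and $x_j$, $y_j$ are constant along orbits.

Now let $u$ be one coordinate of the bidisc and $N$ large. Suppose that transport has produced $b_{-N}=\beta_{-N}+g+su$ with $|s|$ small, and that $f$ is prescribed on a small \emph{entry disc} $D_{\mathrm{in}}$ around $\beta_{-N}+g$ so that $x_{-N}=x$ is close to $x_{\omega,t}(u)$. If $f=f^\circ$ from then on, then $x_j=x$ and $y_j=\tau^N(g+su)$ for all $j\ge-N$. At $j=0$ the orbit is at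
\[
(a_0,b_0)=\bigl(\alpha_0+x,\ \beta_0+\tau^N(g+su)\bigr),
\]
which is within distance $1$ of the fixed point $(\alpha_0,\beta_0)$ of the plane $\mathbb C^2$ when $|u-\omega|\le t/4$. When $|u|\le1-\gamma$ and $t$ is much smaller than $\gamma$, all $a_j$ are high up in their half-strips, and then all of them are far from the origin: the function
\begin{equation}\label{eq:rho}
\varrho(h)=\inf\{|\alpha_j+\tau^jx|:\ j\in\mathbb Z,\ x\in S_1,\ \operatorname{Im}x\ge h\}
\end{equation}
tends to $\infty$ as $h\to\infty$. Indeed, given $R$, only finitely many $A_j$ meet $\overline D(0,R)$, and for these $|\alpha_j+\tau^jx|\ge q^jh-|\alpha_j|$. Since one of any two consecutive terms is an $a_j$, the inner part of the bidisc stays far away during the whole passage.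

\subsection{Labels and drift}
Passage number $k$ enters at $-N_k$ and leaves at $J_k+1$, with $N_k,J_k\to\infty$. It runs through the places where earlier passages entered and left, and there $f$ differs from $f^\circ$. The coordinate $y$ keeps the passages apart. Passage $k$ has $y\approx\lambda_k=\tau^{N_k}g$, its \emph{label}. It enters at offset about $g>1$, and one step later its offset is about $qg<1$. So after its entry a passage moves in the discs $\overline D(\beta_j,1)$, which miss the entry discs of earlier passages. At the index $J_k+1$ passage $k$ arrives with $y\approx\lambda_k$ and later passages arrive with much smaller $|y|$, so $f$ can be prescribed freely on an \emph{exit disc} $D_{\mathrm{out}}$ around $\beta_{J_k+1}+\tau^{J_k+1}\lambda_k$. See Figure~\ref{fig:lane}.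

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) circle (1.5);
\draw[fill=gray!15] (0,0) circle (0.7);
\draw[fill=gray!70] (1.05,0) circle (0.18);
\node at (1.0,0.45) {\small $D_{\mathrm{in}}$};
\node at (0,-1.85) {$B_{-N}$};
\draw (2.6,1.9) -- (2.6,-1.5) -- (4.0,-1.5) -- (4.0,1.9);
\draw[fill=gray!15] (3.1,-1.1) rectangle (3.5,1.7);
\draw[fill=gray!70] (3.17,0.8) rectangle (3.43,1.6);
\node[anchor=west] at (4.05,1.2) {\small $|u|\le1-\gamma$};
\node[anchor=west] at (4.05,-1.0) {\small $u\approx\omega$};
\node at (3.3,-1.85) {$A_j$};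
\draw (7.6,0) circle (1.5);
\draw[fill=gray!15] (7.6,0) circle (0.5);
\draw[fill=gray!70] (8.6,0) circle (0.25);
\node at (8.5,0.52) {\small $D_{\mathrm{out}}$};
\node at (7.6,-1.85) {$B_{J+1}$};
\end{tikzpicture}
\caption{One passage through the lane (not to scale). Left and right: the passage enters through $D_{\mathrm{in}}$ and leaves through $D_{\mathrm{out}}$, while later passages cross $B_{-N}$ and $B_{J+1}$ in the light central discs. Middle: in each half-strip $A_j$ the disc of the coordinate $u$ is stretched so that only points near $\omega$ come near the tip, and the part $|u|\le1-\gamma$ (dark) lies high up.}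
\label{fig:lane}
\end{figure}

The errors of approximation threaten this separation. Once $f$ is nearly fixed on a disc, the functions $\varphi_j$ have a fixed small size there, whereas $\lambda_k\to0$. Take the simplest case: all $\psi_j$ vanish, and all $\varphi_j$ vanish except $\varphi_0$. Then $x_j=x$ is constant and $y_J=y_{-N}+\varphi_0(x)$ for $J>0$; if $|\varphi_0|$ is larger than the labels, the position of $y_J$ no longer tells the passages apart. But the drift $\varphi_0(x)$ depends on $x$ only. If $A_J$ is far out, we may still prescribe $\varphi_J=-\varphi_0$, and then $y_{J+1}=y_{-N}$ for every passage at once. In general the $\psi_j$ couple the two equations \eqref{eq:lane}. Section~\ref{sec:lane} shows that the drift is still almost a function of $x_J$ alone, so that one correction on $A_{J_k}$ serves passage $k$ and all later ones.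

\section{From finite stages to the theorem}\label{sec:limit}

At stage $k$ one coordinate $\iota_k$ of the bidisc is stretched, with target point $\omega_k$ and scale $t_k$. For each integer $b\ge4$ list the finitely many triples $(\iota,\omega,1/b)$ with $\iota\in\{1,2\}$ and $\omega$ in a finite subset of the unit circle that comes within $1/(8b)$ of every point of the circle. Concatenating these lists gives a sequence $(\iota_k,\omega_k,t_k)_{k\ge1}$ with $0<t_k\le\frac14$, $t_k\to0$, and:
\begin{enumerate}
\item[(T)] for every $\iota\in\{1,2\}$ and $|\omega|=1$ there are infinitely many $k$ with $\iota_k=\iota$ and $|\omega-\omega_k|\le t_k/8$.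
\end{enumerate}
Put $\zeta_0=t_1/16$ and $\zeta_k=\min(\zeta_{k-1}/4,\,t_{k+1}/16)$. Then $\sum_{i>k}\zeta_i\le2\zeta_{k+1}$ and $2\zeta_k\le\zeta_{k-1}/2\le t_k/32$.

The set $\Omega$ is not known in advance, since each approximation moves it slightly. It is tracked by charts $G_k$, each an iterate of the $k$-th approximating map followed by an affine normalization.

\begin{proposition}\label{prop:stages}
There are entire functions $f_k$, integers $0=n_0<n_1<\cdots$, holomorphic automorphisms $G_k$ of $\mathbb C^2$ $(k\ge0)$, a constant $C_0$ and an unbounded set $\Sigma\subset\mathbb C$ such that, with $F_k(z,w)=(f_k(z)+\tau w,z)$ and the compact sets $Q_k=G_k^{-1}(P(1+\zeta_k))$, the following hold for $k\ge1$.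
\begin{enumerate}
\item[(a)] $|f_k-f_{k-1}|<2^{-k}$ on $\overline D(0,k)$.
\item[(b)] $Q_k\subset Q_{k-1}$, and $\|G_k-G_{k-1}\|<\zeta_k$ on $Q_{k-1}$.
\item[(c)] $\|F_k^m-F_{k-1}^m\|<2^{-k-1}$ on $Q_{k-1}$ for $0\le m\le n_{k-1}$.
\item[(d)] If $v\in Q_{k-1}$ and the coordinate $u=(G_{k-1}(v))_{\iota_k}$ satisfies $|u-\omega_k|\le t_k/4$, then $\|F_k^m(v)\|\le C_0$ for some $m$ with $n_{k-1}\le m\le n_k$.
\item[(e)] For every $\gamma\in(0,1)$, the minimum of $\|F_k^m(v)\|$ over all $n_{k-1}\le m\le n_k$ and all $v$ with $\|G_{k-1}(v)\|\le1-\gamma$ tends to $\infty$ as $k\to\infty$.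
\item[(f)] $|f_k|\le C_0$ on $\Sigma$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:stages}]
By (a), $f_k$ converges locally uniformly to an entire function $f$. Let $F(z,w)=(f(z)+\tau w,z)=(f(z)-\delta w,z)$. Then $F_k\to F$ locally uniformly, and by induction on $m$, $F_k^m(v)\to F^m(v)$ for all $v$ and $m$.

\emph{The set $\Omega$.} Let $Q=\bigcap_kQ_k$, a compact set. By (b),
\begin{equation}\label{eq:G}
\|G_l-G_k\|\le\sum_{k<i\le l}\zeta_i\le2\zeta_{k+1}\quad\text{on }Q_{l-1},\qquad l>k .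
\end{equation}
So $G_k$ converges uniformly on $Q$ to a continuous map $G$ with $\|G-G_k\|\le2\zeta_{k+1}$, and $\|G\|\le1$ because $\|G_k\|\le1+\zeta_k$ on $Q$. Put $\Omega=\{v\in Q:\|G(v)\|<1\}$. It is bounded, being contained in $Q_0$.

\emph{$\Omega$ is open.} Let $v\in\Omega$, write $\|G(v)\|=1-3\gamma$, and choose $k$ with $2\zeta_{k+1}<\gamma$. The open set $W=\{\|G_k\|<1-2\gamma\}$ contains $v$ and lies in $Q_k$. If $l>k$ and $W\subset Q_{l-1}$, then \eqref{eq:G} gives $\|G_l\|<1-\gamma$ on $W$, so $W\subset Q_l$. By induction $W\subset Q$ and $\|G\|\le1-\gamma$ on $W$, that is, $W\subset\Omega$.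

\emph{$\Omega$ is biholomorphic to $\mathbb D^2$.} The maps $G_k^{-1}$ send $\mathbb D^2$ into $Q_k\subset Q_0$. By Montel's theorem (a uniformly bounded sequence of holomorphic maps has a locally uniformly convergent subsequence), a subsequence converges locally uniformly on $\mathbb D^2$ to a holomorphic map $\chi$. Its values lie in $Q$, because the $Q_k$ are closed and decrease. For $U\in\mathbb D^2$ and $k>m$, \eqref{eq:G} at the point $G_k^{-1}(U)\in Q_{k-1}$ gives $\|G_m(G_k^{-1}(U))-U\|\le2\zeta_{m+1}$. Letting $k\to\infty$ along the subsequence and then $m\to\infty$ yields $G(\chi(U))=U$; in particular $\chi(\mathbb D^2)\subset\Omega$. For $v\in\Omega$ we have $G_k(v)\to G(v)\in\mathbb D^2$, so $v=G_k^{-1}(G_k(v))\to\chi(G(v))$ along the subsequence. Thus $\chi\colon\mathbb D^2\to\Omega$ is bijective with inverse $G|_\Omega$, which is holomorphic as a uniform limit of holomorphic maps. In particular $\Omega$ is nonempty and connected.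

\emph{Orbits of $F$ on $Q$.} Let $v\in Q$ and $m\le n_k$. For $l>k$ we have $v\in Q_{l-1}$ and $m\le n_{l-1}$, so (c) applies, and
\begin{equation}\label{eq:close}
\|F^m(v)-F_k^m(v)\|\le\sum_{l>k}2^{-l-1}\le1\qquad(v\in Q,\ 0\le m\le n_k).
\end{equation}

\emph{Assertion (1).} A compact subset of $\Omega$ lies in $\{v\in Q:\|G(v)\|\le1-2\gamma\}$ for some $\gamma>0$. On this set $\|G_{k-1}\|\le1-\gamma$ as soon as $2\zeta_k\le\gamma$. Every $m$ lies in some interval $[n_{k-1},n_k]$, with $k\to\infty$ as $m\to\infty$, so (e) and \eqref{eq:close} show that $\|F^m\|\to\infty$ uniformly on the set.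

\emph{Assertion (2).} Let $v\in Q\setminus\Omega$. Then $\|G(v)\|=1$, so $|(G(v))_\iota|=1$ for some $\iota$. By (T) there are infinitely many $k$ with $\iota_k=\iota$ and $|(G(v))_\iota-\omega_k|\le t_k/8$. For these, $|(G_{k-1}(v))_\iota-\omega_k|\le t_k/8+2\zeta_k\le t_k/4$, and (d) with \eqref{eq:close} gives $m\ge n_{k-1}$ with $\|F^m(v)\|\le C:=C_0+1$. Hence $\liminf_m\|F^m(v)\|\le C$ on $Q\setminus\Omega$. Since $Q$ is closed and $\Omega$ is open, $\partial\Omega\subset Q\setminus\Omega$.

\emph{$f$ is transcendental.} By (f), $f$ is bounded on the unbounded set $\Sigma$. If $f$ were a polynomial it would be a constant $c$; then $F^2(z,w)=(c+\tau z,c+\tau w)$ with $|\tau|<1$ would have bounded orbits, contradicting $\emptyset\neq\Omega\subset I_F$.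

\emph{Components.} Let $n\in\mathbb Z$ and $\Omega_n=F^n(\Omega)$. As $F^n$ is a homeomorphism and $\overline\Omega$ is compact, $\Omega_n$ is open, connected and bounded, $\partial\Omega_n=F^n(\partial\Omega)$, and (1), (2) hold for $\Omega_n$. Let $\mathcal C$ be the component of $I_F$ containing the connected set $\Omega_n\subset I_F$. Since $\mathcal C$ misses $\partial\Omega_n$, the set $\mathcal C\cap\Omega_n=\mathcal C\cap\overline{\Omega_n}$ is open and closed in $\mathcal C$ and nonempty, so $\mathcal C=\Omega_n$. If $\Omega_n=\Omega_m$ with $n\ne m$, then $F^l(\Omega)=\Omega$ for some $l\ge1$, and the points $F^{lj}(v)$, $j\ge0$, of an orbit starting in $\Omega$ stay in the bounded set $\Omega$, contradicting (1).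

By (1), $\Omega_n$ lies in the Fatou set. Suppose the iterates were normal on a ball $V$ around a point $v\in\partial\Omega_n$, and choose $m_j\to\infty$ with $\|F^{m_j}(v)\|$ bounded. No subsequence of $F^{m_j}$ converges locally uniformly on $V$ to a map into $\mathbb C^2$, since it diverges on $V\cap\Omega_n\ne\emptyset$, and none diverges locally uniformly, since it is bounded at $v$. So $\partial\Omega_n$ misses the Fatou set, and the argument of the last paragraph shows that $\Omega_n$ is a Fatou component. The $\Omega_n$ are pairwise distinct, so $\Omega$ is wandering.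
\end{proof}

\section{Approximation on unions of convex sets}\label{sec:approx}

A \emph{hole} of a closed set $E\subset\mathbb C$ is a bounded component of $\mathbb C\setminus E$. We use two theorems. \emph{Arakelyan's theorem}, in the form of Rosay and Rudin \cite{RR}: let $E\subset\mathbb C$ be closed, without holes, and such that for every closed disc $D$ the union of the holes of $E\cup D$ is bounded; then every function continuous on $E$ and holomorphic in the interior of $E$ is a uniform limit on $E$ of entire functions. \emph{Janiszewski's theorem}: if two compact subsets of $\mathbb C$ have connected complements and their intersection is connected or empty, then their union has connected complement.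

Some condition on holes is needed: on the unit circle every entire $f$ satisfies $\max|f-1/z|\ge1$, because $\int(f-1/z)\,dz=-2\pi i$. We need more than uniform approximation, namely an error bound chosen separately on each of infinitely many pieces.

\begin{lemma}\label{lem:approx}
Let $\{C_i\}$ be a locally finite family of pairwise disjoint closed convex subsets of $\mathbb C$, let $D_0=\overline D(0,r)$ or $D_0=\emptyset$, and let $E=D_0\cup\bigcup_iC_i$. Let $f^*$ be continuous on $E$ and holomorphic in its interior, and let $\varpi\colon E\to(0,\infty)$ be locally constant. Then there is an entire function $f$ with $|f-f^*|<\varpi$ on $E$.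
\end{lemma}

\begin{proof}
The set $E$ is closed by local finiteness. Suppose $W$ is a hole of $E$, and choose a closed disc $D'$ centered at $0$ that contains $\overline W\cup D_0$. The set $X=E\cap D'$ is the union of $D_0$ and finitely many compact convex sets $C_i\cap D'$. Since $W$ is open, connected, disjoint from $X$, and $\partial W\subset X$, it is a bounded component of $\mathbb C\setminus X$. On the other hand, a compact convex set has connected complement (follow the rays issuing from one of its points outward). Add the sets $C_i\cap D'$ to $D_0$ one at a time; each meets the previous union in $C_i\cap D_0$, which is convex or empty. By Janiszewski's theorem $\mathbb C\setminus X$ is connected, hence has no bounded component. So $E$ has no holes.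

Let $D$ be a closed disc and choose $R$ with $D\cup D_0\subset\overline D(0,R)$. By what we have shown, $E'=E\cup\overline D(0,R)$ has no holes. If a hole $W$ of $E\cup D$ contained a point outside $\overline D(0,R)$, the component of $\mathbb C\setminus E'$ containing that point would be unbounded and contained in $W$, which is impossible. So all holes of $E\cup D$ lie in $\overline D(0,R)$, and Arakelyan's theorem applies to $E$.

The function $\log\varpi$ is locally constant, hence admissible. Take $p_1$ entire with $|p_1-\log\varpi|<1$ on $E$, then $p_2$ entire with $|p_2-f^*e^{-p_1}|<e^{-1}$ on $E$, and put $f=e^{p_1}p_2$. Then $|f-f^*|<e^{\operatorname{Re}p_1-1}<\varpi$ on $E$.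
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:place}]
The set $A_j$ is a half-strip of width $8q^j$ in the direction $i\tau^j/q^j$, and its position is free. Enumerate all the sets to be placed and place them one by one, the $n$-th outside $\overline D(0,n)$ and disjoint from the earlier ones; this gives local finiteness. Suppose finitely many are placed.

To place a disc, choose a unit vector $e$ different from the directions of the placed half-strips. A half-strip of direction $\theta\ne e$ lies within bounded distance of the ray $\mathbb R_+\theta$, and $\operatorname{dist}(te,\mathbb R_+\theta)=t\operatorname{dist}(e,\mathbb R_+\theta)\to\infty$ as $t\to\infty$. So the center $te$ works for large $t$.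

To place a half-strip of direction $\theta$ and width $b$, choose $s$ so large that the band $\{x:|\operatorname{Im}(x\bar\theta)-s|\le b/2\}$ misses the placed half-strips of direction $\theta$, on each of which $\operatorname{Im}(x\bar\theta)$ is bounded. A placed disc, or a placed half-strip of direction different from $\pm\theta$, meets the band in a bounded set, and on a placed half-strip of direction $-\theta$ the function $\operatorname{Re}(x\bar\theta)$ is bounded above. So the part $\{\operatorname{Re}(x\bar\theta)\ge t\}$ of the band works for large $t$.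
\end{proof}

\section{Orbits in the lane}\label{sec:lane}

\subsection{Levels and conditions}
Let $\kappa=\frac1{100}$ and fix an integer $n_*\ge1$ with $q^{n_*}\le\frac1{64}$. Entry and exit indices are integers $N_i,J_i$ with $N_0=J_0=0$ and, for $i\ge1$ and the labels $\lambda_i=\tau^{N_i}g$,
\begin{equation}\label{eq:P}
N_i\ge N_{i-1}+n_*,\qquad|\lambda_i|\le\kappa2^{-2i-12},\qquad J_i>J_{i-1},\qquad J_i\ge2i+4 .
\end{equation}
After $k$ passages $f$ is close to the model only on parts of the lane. In $B_j$ room is left for entry and exit discs. On $A_{J_i}$ the correction will be defined through orbits that cross the earlier correction strips, hence only on a narrower half-strip; the half-widths decrease with $i$ but stay above $2$. Put $s_i=2+2^{-i}$ and $r_i=s_i-2^{-i-2}$. Given $N_i,J_i$ for $i\le k$, the \emph{pieces of level $k$} are $A_j^k=\alpha_j+\tau^jX_j^+$ and $B_j^k=\beta_j+\tau^jY_j^+$, and the \emph{cores of level $k$} are the slightly smaller sets $X_j,Y_j$, where ($1\le i\le k$)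
\[
\begin{array}{l|ll}
 & X_j^+ & X_j\\ \hline
j\notin\{J_1,\dots,J_k\} & S_4 & S_3\\
j=J_i & S_{s_i} & S_{r_i}
\end{array}
\qquad
\begin{array}{l|ll}
 & Y_j^+ & Y_j\\ \hline
j\le0 & q^j|y|\le1 & q^j|y|\le1-\mu\\
j=J_i+1 & |y|\le\frac12|\lambda_i| & |y|\le\frac14|\lambda_i|\\
\text{other }j\ge1 & |y|\le1 & |y|\le\frac12
\end{array}
\]
All these sets are closed and convex, $A_j^k\subset A_j$, $B_j^k\subset\overline D(\beta_j,1)\subset B_j$, and $S_2\subset X_j$. Passing from level $k-1$ to level $k$ changes only the sets $X^+_{J_k},X_{J_k},Y^+_{J_k+1},Y_{J_k+1}$, and these shrink.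

Write $\|p\|_{C^1(X)}=\sup_X\max(|p|,|p'|)$. The gap between core and piece turns uniform bounds into $C^1$ bounds. Let $w\in(0,1]$ be such that $X_j+\overline D(0,w)\subset X_j^+$ and $Y_j+\overline D(0,w)\subset Y_j^+$; such a $w$ exists for each $j$ and $k$. If $f,\tilde f$ are continuous on $A_j^k$, respectively $B_j^k$, holomorphic in the interior, and $|f-\tilde f|\le\varpi$ there, Cauchy's estimate gives
\begin{equation}\label{eq:cauchy}
\|\varphi_j^f-\varphi_j^{\tilde f}\|_{C^1(X_j)}\le q^{-j-1}\varpi/w,\quad\text{respectively}\quad\|\psi_j^f-\psi_j^{\tilde f}\|_{C^1(Y_j)}\le q^{-j}\varpi/w .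
\end{equation}

Let $f$ be entire, fix a level $k$, and let $-N\le J$ be integers. A \emph{lane orbit} of $f$ from $-N$ to $J$ is a family $(x_j,y_j)_{-N\le j\le J}$ with $x_j\in X_j$ for $-N\le j\le J$ and $y_j\in Y_j$ for $-N<j\le J$, such that the first relation in \eqref{eq:lane} holds for $-N<j\le J$ and the second for $-N\le j<J$. No condition is put on $y_{-N}$, because passages enter outside the core. Put $\varepsilon_j=\|\varphi_j\|_{C^1(X_j)}$ and $\eta_j=\|\psi_j\|_{C^1(Y_j)}$. The conditions on $f$ at level $k$ are:
\begin{enumerate}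
\item[(L1)] $\varepsilon_j\le\kappa2^{-|j|-11}$ for $j\notin\{J_1,\dots,J_k\}$, $\ \varepsilon_{J_i}\le\kappa2^{-i-4}$ for $1\le i\le k$, and $\eta_j\le\kappa2^{-|j|-11}$ for all $j$.
\item[(L2)] $q^{j+1}|\varphi_j|\le\mu^2$ on $S_3$ for $j\le-1$.
\item[(L3)$_i$] For every $\xi\in S_{r_i}$ there is a lane orbit from $-N_i$ to $J_i$ with $y_{-N_i}=\lambda_i$, $x_{J_i}=\xi$ and $|y_{J_i}+\varphi_{J_i}(\xi)-\lambda_i|\le|\lambda_i|/32$.
\end{enumerate}
Condition (L1) makes the total drift small; (L2) controls the offsets on the incoming side, where $q^{j+1}$ is large; (L3)$_i$ says that the correction on $A_{J_i}$ cancels the drift of orbits with label $\lambda_i$. From (L1) and $J_i\ge2i+4$,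
\begin{equation}\label{eq:sums}
\sum_j\varepsilon_j+\sum_j\eta_j\le6\kappa2^{-11}+\frac\kappa{16}\le\kappa,\qquad\sum_{j>J_i}\eta_j\le\kappa2^{-J_i-11}\le2^{-i-4}.
\end{equation}

\subsection{The drift is almost a function of the final $x$}
It is natural to prescribe $y$ at the beginning and $x$ at the end of a lane orbit: the label is set at the entry, and the correction is a function of $x_J$.

\begin{lemma}\label{lem:compare}
Fix a level. Let $f,\tilde f$ be entire, let $f$ satisfy \textup{(L1)}, and let $(x_j,y_j)$, $(\tilde x_j,\tilde y_j)$ be lane orbits of $f$ and $\tilde f$ from $-N$ to $J$. Suppose $|\varphi_j^f-\varphi_j^{\tilde f}|\le\nu$ on $X_j$ for $-N\le j<J$ and $|\psi_j^f-\psi_j^{\tilde f}|\le\nu$ on $Y_j$ for $-N<j\le J$. Put $\Delta x_j=x_j-\tilde x_j$, $\Delta y_j=y_j-\tilde y_j$ and $\ell=N+J+1$.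
\begin{enumerate}
\item[(i)] If $\Delta x_J=0$, then $|\Delta y_J-\Delta y_{-N}|\le\kappa|\Delta y_{-N}|+3\ell\nu$.
\item[(ii)] If $f=\tilde f$ and $\Delta y_{-N}=0$, then $|\Delta y_J|\le2\kappa|\Delta x_J|$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $Y=\max_j|\Delta y_j|$. By \eqref{eq:lane}, $x_j=x_J-\sum_{j<i\le J}\psi_i(y_i)$ and $y_j=y_{-N}+\sum_{-N\le i<j}\varphi_i(x_i)$. The cores are convex, so $\psi_i^f$ and $\varphi_i^f$ have Lipschitz constants $\eta_i$ and $\varepsilon_i$ on them, and \eqref{eq:sums} gives
\[
|\Delta x_j|\le|\Delta x_J|+\kappa Y+\ell\nu,\qquad|\Delta y_j-\Delta y_{-N}|\le\kappa\bigl(|\Delta x_J|+\kappa Y+\ell\nu\bigr)+\ell\nu .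
\]
In (ii) take $\nu=0$: then $Y\le\kappa|\Delta x_J|+\kappa^2Y$, so $Y\le2\kappa|\Delta x_J|$. In (i) we get $|\Delta y_j-\Delta y_{-N}|\le\kappa^2Y+(1+\kappa)\ell\nu$ for all $j$, hence $Y\le2|\Delta y_{-N}|+3\ell\nu$. Inserting this gives $|\Delta y_J-\Delta y_{-N}|\le2\kappa^2|\Delta y_{-N}|+(1+\kappa+3\kappa^2)\ell\nu$.
\end{proof}

The first consequence is that the correction made for passage $i$ also cancels the drift of orbits with a much smaller label.

\begin{lemma}\label{lem:small}
Let $f$ satisfy \textup{(L1)} and \textup{(L3)}$_i$ at a level $k\ge i$. Every lane orbit from $-N_i$ to $J_i$ with $|y_{-N_i}|\le|\lambda_i|/32$ satisfies $|y_{J_i}+\varphi_{J_i}(x_{J_i})|\le|\lambda_i|/8$.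
\end{lemma}

\begin{proof}
Let $(\tilde x_j,\tilde y_j)$ be the orbit of (L3)$_i$ for $\xi=x_{J_i}\in X_{J_i}=S_{r_i}$. Then $\Delta y_{-N_i}=y_{-N_i}-\lambda_i$ and
\[
y_{J_i}+\varphi_{J_i}(\xi)=\bigl(\tilde y_{J_i}+\varphi_{J_i}(\xi)-\lambda_i\bigr)+y_{-N_i}+\bigl(\Delta y_{J_i}-\Delta y_{-N_i}\bigr).
\]
The first two terms are at most $|\lambda_i|/32$ each, and the third is at most $\kappa\frac{33}{32}|\lambda_i|$ by Lemma~\ref{lem:compare}(i) with $\nu=0$.
\end{proof}

The next two lemmas concern orbits that enter at $-N_l$ and are followed up to $J_l$. They are applied with $l=k+1$ to design a new passage and with $l\le k$ to check that old corrections survive an approximation. Their common setting is: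
\begin{enumerate}
\item[(H)] $k\ge0$ and $1\le l\le k+1$; integers $N_i,J_i$ satisfying \eqref{eq:P} are given for $i\le\max(k,l)$; cores are those of level $k$; the entire function $f$ satisfies (L1), (L2) and (L3)$_i$ for $i<l$; $N=N_l$ and $J=J_l$.
\end{enumerate}

\begin{lemma}\label{lem:stay}
Assume \textup{(H)}. Let $(x_j,y_j)$ be a lane orbit from $-N$ to $m$, where $-N\le m<J$, with $|o_{-N}|\le g+\mu$. Then $y_{m+1}:=y_m+\varphi_m(x_m)$ lies in the interior of $Y_{m+1}$. If $m=J_i$ with $i\ge1$, then $|y_{m+1}|\le|\lambda_i|/8$.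
\end{lemma}

\begin{proof}
The offsets satisfy $o_{j+1}=\tau o_j+\tau^{j+1}\varphi_j(x_j)$, and $X_j=S_3$ for $j\le-1$. By (L2) and $\mu^2\sum_{n\ge0}q^n=\mu/8$,
\begin{equation}\label{eq:offset}
|o_j|\le q^{j+N}(g+\mu)+\mu/8\qquad\text{for }-N<j\le\min(0,m+1).
\end{equation}
If $m+1\le0$, this gives $|o_{m+1}|\le qg+\mu+\mu/8<1-2\mu$, which is the assertion.

If $m+1\ge1$ and $m$ is none of the $J_i$ with $i\ge1$, then $Y_{m+1}=\{|y|\le\frac12\}$, and $|y_{m+1}|\le|y_{-N}|+\kappa\le q^N(g+\mu)+\kappa\le2|\lambda_l|+\kappa<\frac12$.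

Let $m=J_i$ with $i\ge1$. Then $i<l$ because $m<J_l$, so $i\le k$ and $N-N_i\ge n_*$. By \eqref{eq:offset} with $j=-N_i$ and $\mu/8=(1-q)/64$,
\[
|o_{-N_i}|\le\tfrac1{64}(g+\mu+1-q)\le\tfrac1{32}g .
\]
The last step uses $\mu+1-q=\frac98(1-q)\le g$: for $q\ge\frac19$ the left side is at most $1<g$, and for $q<\frac19$ we have $g>5$. Thus $|y_{-N_i}|=q^{N_i}|o_{-N_i}|\le|\lambda_i|/32$. Lemma~\ref{lem:small}, applied to the part of the orbit from $-N_i$ to $J_i$, gives $|y_{J_i+1}|\le|\lambda_i|/8$, which is interior to $Y_{J_i+1}$.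
\end{proof}

To define the correction on $A_J$ we need $y_J$ as a holomorphic function of $x_J$ on a whole half-strip, and we need it close to the label, so that the correction respects (L1). It is close because the previous correction has already removed all drift accumulated before $J_{l-1}$.

\begin{lemma}\label{lem:drift}
Assume \textup{(H)}. Let $\rho=r_l$ if $l\le k$ and $\rho=s_l+2^{-l-2}$ if $l=k+1$. For each $\xi\in S_\rho$ there is exactly one lane orbit from $-N$ to $J$ with $y_{-N}=\lambda_l$ and $x_J=\xi$. The function $\Phi(\xi)=y_J$ is holomorphic in the interior of $S_\rho$, and $|\Phi-\lambda_l|\le\kappa2^{-2l-7}$ on $S_\rho$.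
\end{lemma}

\begin{proof}
We extend the orbits one index at a time, on half-strips $S_{\rho_j}$ that shrink by $\eta_{j+1}$ at each step and are cut down to the core at the indices $J_1,\dots,J_k$. Put $\rho_{-N}=3$; for $-N<j\le J$ put $\rho_j=\min(\rho_{j-1}-\eta_j,r_i)$ if $j=J_i$ with $1\le i\le k$, and $\rho_j=\rho_{j-1}-\eta_j$ otherwise. Then $\rho_j+\eta_j\le\rho_{j-1}$.

\emph{We have $\rho_J\ge\rho$.} Put $\rho_j'=\rho_{j-1}-\eta_j$, the value before cutting. We claim $\rho'_{J_i}\ge s_i+2^{-i-2}$ for $1\le i\le l$. For $i=1$, $\rho'_{J_1}\ge3-\kappa>2.625=s_1+2^{-3}$. If the claim holds for some $i<l$, then $i\le k$ and $\rho_{J_i}=r_i$, so by \eqref{eq:sums}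
\[
\rho'_{J_{i+1}}\ge r_i-2^{-i-4}=2+\tfrac{11}{16}2^{-i}>2+\tfrac{10}{16}2^{-i}=s_{i+1}+2^{-i-3}.
\]
Hence $\rho_J=r_l$ if $l\le k$, and $\rho_J=\rho'_J\ge s_l+2^{-l-2}$ if $l=k+1$. The $\rho_j$ do not increase, so all are greater than $2$, and $S_{\rho_j}\subset X_j$.

\emph{Induction.} We show for $-N\le j\le J$: for each $\xi\in S_{\rho_j}$ there is a unique lane orbit from $-N$ to $j$ with $y_{-N}=\lambda_l$ and $x_j=\xi$, and $\Phi_j(\xi):=y_j$ is holomorphic in the interior of $S_{\rho_j}$. For $j=-N$ the orbit is the single pair $(\xi,\lambda_l)$. Assume the statement for some $j<J$. By Lemma~\ref{lem:compare}(ii), $\Phi_j$ has Lipschitz constant at most $2\kappa$ on $S_{\rho_j}$. Since $o_{-N}=\tau^{-N}\lambda_l=g$, Lemma~\ref{lem:stay} gives $\Phi_j(x)+\varphi_j(x)\in Y_{j+1}$ for $x\in S_{\rho_j}$. Fix $\xi\in S_{\rho_{j+1}}$. The map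
\[
\Psi_\xi(x)=\xi-\psi_{j+1}\bigl(\Phi_j(x)+\varphi_j(x)\bigr)
\]
sends $S_{\rho_j}$ into $\overline D(\xi,\eta_{j+1})\subset S_{\rho_j}$ and has Lipschitz constant at most $c=\eta_{j+1}(2\kappa+\varepsilon_j)<1$. By the contraction principle it has a unique fixed point $x_j$ in the closed set $S_{\rho_j}$. The lane orbit ending at $x_j$, extended by $y_{j+1}=\Phi_j(x_j)+\varphi_j(x_j)$ and $x_{j+1}=\xi$, is a lane orbit from $-N$ to $j+1$. Conversely, any lane orbit with $y_{-N}=\lambda_l$ and $x_{j+1}=\xi$ has $x_j=\xi-\psi_{j+1}(y_{j+1})\in\overline D(\xi,\eta_{j+1})\subset S_{\rho_j}$; by the inductive hypothesis it is determined up to index $j$ by $x_j$, with $y_j=\Phi_j(x_j)$, and so $x_j$ is the fixed point. For $\xi$ in the interior of $S_{\rho_{j+1}}$ the disc $\overline D(\xi,\eta_{j+1})$ lies in the interior of $S_{\rho_j}$, so the iterates $\Psi_\xi^n(\xi)$ are holomorphic in $\xi$; they are within $c^n\eta_{j+1}$ of $x_j$. Hence $x_j$, and with it $\Phi_{j+1}(\xi)=\Phi_j(x_j)+\varphi_j(x_j)$, is holomorphic in $\xi$.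

\emph{The bound.} If $l=1$, no index $j<J$ is one of the $J_i$ with $i\ge1$, so $|\Phi-\lambda_1|\le\sum_{j<J}\varepsilon_j\le3\kappa2^{-11}\le\kappa2^{-9}$. If $l\ge2$, write $\Phi=y_{J_{l-1}+1}+\sum_{J_{l-1}<j<J}\varphi_j(x_j)$. By Lemma~\ref{lem:stay}, (L1) and \eqref{eq:P},
\[
|\Phi-\lambda_l|\le|\lambda_l|+\tfrac18|\lambda_{l-1}|+\kappa2^{-J_{l-1}-11}\le\kappa\bigl(2^{-2l-12}+2^{-2l-13}+2^{-2l-13}\bigr)=\kappa2^{-2l-11}.\qedhere
\]
\end{proof}

\section{The construction}\label{sec:construction}

We prove Proposition~\ref{prop:stages} by induction. Each approximation uses up part of the room in (L1)--(L3), so we keep a reserve: the conditions hold \emph{with factor $\vartheta$} if they hold with the right-hand sides of their inequalities multiplied by $\vartheta$. Let $\vartheta_k=1-2^{-k-1}$, so that $\frac12\le\vartheta_k<1$ and $\vartheta_k=\vartheta_{k-1}+2^{-k-1}$.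

The data after stage $k\ge0$ are: integers $N_i,J_i$ $(i\le k)$ satisfying \eqref{eq:P}, an entire function $f_k$, an integer $n_k$, a radius $R_{k+1}\ge k+1$, and an affine bijection
\[
L_k(U)=(c+\sigma U',\ c'+\sigma'U''),\qquad\sigma\sigma'\ne0,
\]
where $(U',U'')$ is $(U_1,U_2)$ or $(U_2,U_1)$. We put $G_k=L_k^{-1}\circ F_k^{n_k}$ and $Q_k=G_k^{-1}(P(1+\zeta_k))$, and require:
\begin{enumerate}
\item[(I1)] $f_k$ satisfies (L1), (L2) and (L3)$_i$ $(1\le i\le k)$ at level $k$ with factor $\vartheta_k$;
\item[(I2)] for $v\in Q_k$ and $0\le m<n_k$ the first coordinate of $F_k^m(v)$ lies in $D(0,R_{k+1})$;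
\item[(I3)] $\overline D(c,2|\sigma|)$ lies in a spare disc disjoint from $\overline D(0,R_{k+1})$; only finitely many spare discs, among them this one, are marked as used.
\end{enumerate}
By (I2) the past of $Q_k$ takes place where $f$ will hardly change any more; by (I3) the present takes place where $f$ is still free. All but finitely many spare discs are unused and miss a given disc, and their radii tend to infinity. So finitely many bounded sets can always be translated into distinct unused spare discs that miss a given disc; a spare disc is marked as used once a set has been put into it.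

\subsection*{Stage 0}
Apply Lemma~\ref{lem:approx} with $D_0=\emptyset$, the pieces $A_j^0,B_j^0$ and $f^*=f^\circ$. Since $\varphi_j^{f^\circ}=\psi_j^{f^\circ}=0$, estimate \eqref{eq:cauchy} and the identity $q^{j+1}|\varphi_j^{f_0}(x)|=|f_0-f^\circ|(\alpha_j+\tau^jx)$ show that $f_0$ satisfies (I1) if $\varpi$ is a small enough constant on each piece. Let $n_0=0$, $R_1=1$ and $L_0(U)=(c+U_1,U_2)$, with $\overline D(c,2)$ in a spare disc disjoint from $\overline D(0,1)$.

\subsection*{Stage $k\ge1$: the plan}
Write $n=n_{k-1}$, $R=R_k$, $t=t_k$, $\omega=\omega_k$ and $L_{k-1}(U)=(c_0+\sigma_0U',\,c_{-1}+\sigma_{-1}U'')$. Let $u=U_{\iota_k}$ and let $\tilde u$ be the other coordinate of $U$. In Steps 1--6 we define a function $f^*$ on a union of convex pieces and follow the \emph{planned orbit} $z_m=z_m(U)$, the solution of \eqref{eq:rec} for $f^*$ with $(z_n,z_{n-1})=L_{k-1}(U)$, for $U\in P(1+\frac t4)$.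

\medskip\noindent\emph{Step 1: entry and exit indices.} Choose $N=N_k$ and $J=J_k$ so large that \eqref{eq:P} holds and $B_{-N}$, $A_J$, $B_{J+1}$ miss $\overline D(0,R)$. Write $\lambda=\lambda_k$. Put $f^*=f_{k-1}$ on $\overline D(0,R)$, on all $A_j^k$ with $j\ne J$, and on all $B_j^k$. By (I1), setting (H) holds for $f_{k-1}$ at level $k-1$ with $l=k$.

\medskip\noindent\emph{Step 2: the correction on $A_J^k$.} Lemma~\ref{lem:drift} gives $\Phi$, holomorphic in the interior of $S_\rho$, $\rho=s_k+2^{-k-2}$, which contains $S_{s_k}$. On $A_J^k=\alpha_J+\tau^JS_{s_k}$ put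
\[
f^*(\alpha_J+\tau^Jx)=\beta_{J+1}-\tau\beta_J+\tau^{J+1}\bigl(\lambda-\Phi(x)\bigr),\qquad\text{that is,}\quad\varphi_J^{f^*}=\lambda-\Phi .
\]
Since $|\lambda-\Phi|\le\kappa2^{-2k-7}$ on $S_{s_k}$ and $s_k-r_k=2^{-k-2}$, Cauchy's estimate gives
\begin{equation}\label{eq:corr}
\|\varphi_J^{f^*}\|_{C^1(S_{r_k})}\le2^{k+2}\kappa2^{-2k-7}=\tfrac12\kappa2^{-k-4}.
\end{equation}

\medskip\noindent\emph{Step 3: shrinking.} The bidisc must be small to fit into the entry disc. Put $\sigma_i=\tau\sigma_{i-2}$ for $i\ge1$; then $\sigma_i\to0$. Choose $p\ge2$, even if $u=U'$ and odd if $u=U''$, so large that $s=\sigma_p$ satisfies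
\[
|s|\le\min\Bigl(\frac1{20},\frac\mu2,\frac{g-1}4\Bigr),\qquad2q^{N+1}|\sigma_{p-1}|\le\frac18 .
\]
Let $K_{n+i}=\overline D(c_i,|\sigma_i|(1+\frac t2))$ for $0\le i\le p$, where $c_1,\dots,c_{p-1}$ are chosen so that $K_{n+1},\dots,K_{n+p-1}$ lie in distinct unused spare discs missing $\overline D(0,R)$, and $c_p=\beta_{-N}+g$. The disc $K_n$ lies in the spare disc of (I3). Put $f^*=c_{i+1}-\tau c_{i-1}$ on $K_{n+i}$ for $0\le i<p$. Then $z_{n+i+1}-c_{i+1}=\tau(z_{n+i-1}-c_{i-1})$ as long as $z_{n+i}\in K_{n+i}$, and by induction $z_{n+i}=c_i+\sigma_iU'$ for even $i$ and $z_{n+i}=c_i+\sigma_iU''$ for odd $i$, $-1\le i\le p$; for $i\ge0$ this point is interior to $K_{n+i}$. In particular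
\[
z_{n+p}=\beta_{-N}+g+su,\qquad z_{n+p-1}=c_{p-1}+\sigma_{p-1}\tilde u .
\]

\medskip\noindent\emph{Step 4: entry.} The entry disc is $D_{\mathrm{in}}=K_{n+p}$; its radius is at most $\frac98|s|$. It lies in $B_{-N}$, because $\frac2q-g=\frac3{2q}-\frac12>1$, and it misses $B_{-N}^k=\overline D(\beta_{-N},1)$, because $g-\frac98\cdot\frac{g-1}4>1$. On $D_{\mathrm{in}}$ put
\[
f^*(c_p+su)=\alpha_{-N}+\tau^{-N}x_{\omega,t}(u)-\tau c_{p-1},\qquad|u|\le1+\tfrac t2 .
\]
Number the following terms as $b_{-N}=z_{n+p}$, $a_{-N}=z_{n+p+1}$, $b_{-N+1}=z_{n+p+2}$, and so on. From $a_{-N}=f^*(b_{-N})+\tau z_{n+p-1}$ we obtain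
\begin{equation}\label{eq:entry}
x_{-N}=x_{\omega,t}(u)+\tau^{N+1}\sigma_{p-1}\tilde u,\qquad|x_{-N}-x_{\omega,t}(u)|\le\tfrac18,\qquad o_{-N}=g+su .
\end{equation}
So $x_{-N}\in S_{1/2}$ by Lemma~\ref{lem:log}(a), and $|o_{-N}|\le g+2|s|\le g+\mu$.

\medskip\noindent\emph{Step 5: passage and exit.} We claim that for $-N\le m\le J$ the planned orbit is defined up to $a_m$, that $(x_j,y_j)_{-N\le j\le m}$ is a lane orbit of $f_{k-1}$ at level $k-1$, and that
\begin{equation}\label{eq:passage}
|x_j-x_{-N}|\le\kappa,\qquad x_j\in\operatorname{int}S_1,\qquad y_j\in\operatorname{int}Y_j\ \ (j>-N).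
\end{equation}
This holds for $m=-N$. If it holds for some $m<J$, then $a_m\in A_m^k$, where $f^*=f_{k-1}$, so $y_{m+1}=y_m+\varphi_m^{f_{k-1}}(x_m)$ is interior to $Y_{m+1}$ by Lemma~\ref{lem:stay}. As $m+1\le J$, this core is the same at levels $k-1$ and $k$, so $b_{m+1}\in B_{m+1}^k$, where $f^*=f_{k-1}$. Then $x_{m+1}=x_m+\psi_{m+1}^{f_{k-1}}(y_{m+1})$, and $|x_{m+1}-x_{-N}|\le\sum_j\eta_j\le\kappa$ puts $x_{m+1}$ in $S_{1/2+\kappa}\subset\operatorname{int}S_1\subset X_{m+1}$.

At $a_J$ the correction acts: $y_{J+1}=y_J+\lambda-\Phi(x_J)$. Compare the planned orbit with the orbit of Lemma~\ref{lem:drift} for $\xi=x_J$. Here $\Delta x_J=0$, $\Delta y_{-N}=\tau^Nsu$ and $\Delta y_J=y_J-\Phi(x_J)$, so Lemma~\ref{lem:compare}(i) with $\nu=0$ gives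
\[
|y_{J+1}-\lambda|=|\Delta y_J|\le(1+\kappa)\bigl(1+\tfrac t4\bigr)q^N|s|\le\tfrac18q^N\le\tfrac18|\lambda| .
\]
Let $T$ be the time with $z_T=b_{J+1}$. This point is interior to the exit disc
\[
K_T=D_{\mathrm{out}}=\{\beta_{J+1}+\tau^{J+1}y:\ |y-\lambda|\le\tfrac14|\lambda|\}\subset B_{J+1},
\]
on which $|y|\ge\frac34|\lambda|$; so $D_{\mathrm{out}}$ misses $B_{J+1}^k$, on which $|y|\le\frac12|\lambda|$.

\medskip\noindent\emph{Step 6: mirror.} We reflect the orbit at time $T$. For $n+p<m<T$ let $K_m=\beta_j+\tau^jY_j$ if $z_m=b_j$, and $K_m=\alpha_j+\tau^j\{|\operatorname{Re}x|\le1,\ -1\le\operatorname{Im}x\le H\}$ if $z_m=a_j$, where $H$ exceeds all values $\operatorname{Im}x_j$; these are bounded by \eqref{eq:entry} and \eqref{eq:passage}, since $x_{\omega,t}$ is bounded on $\overline D(0,1+\frac t4)$. For $n\le m\le T$ the set $K_m$ is compact and convex and contains $z_m(U)$ in its interior; for $m<T$ it lies in a piece on which $f^*$ is already defined.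

Put $M_0=0$ and choose $M_1,\dots,M_{T-n}$ so that the sets $K_{T+i}=M_i+\tau^iK_{T-i}$, $1\le i\le T-n$, lie in distinct unused spare discs missing $\overline D(0,R)$. Choose $R_{k+1}\ge\max(k+1,R+1)$ with $K_m\subset D(0,R_{k+1}-1)$ for $n\le m\le2T-n$. Then choose $M_{T-n+1}$ so that the disc
\[
K_{2T-n+1}=M_{T-n+1}+\tau^{T-n+1}\overline D(c_{-1},2|\sigma_{-1}|)
\]
lies in an unused spare disc missing $\overline D(0,R_{k+1})$. Define $f^*=M_1$ on $K_T$ and
\[
f^*(M_i+\tau^iz)=M_{i+1}-\tau M_{i-1}-\tau^if^*(z)\qquad(z\in K_{T-i},\ 1\le i\le T-n).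
\]
We claim that
\begin{equation}\label{eq:mirror}
z_{T+i}=M_i+\tau^iz_{T-i},\qquad0\le i\le T-n+1 .
\end{equation}
For $i=0$ this is $M_0=0$, and for $i=1$ it is \eqref{eq:rec} with $f^*(z_T)=M_1$. If it holds for $i-1$ and $i$, where $1\le i\le T-n$, then $z_{T+i}$ is interior to $K_{T+i}$ and
\begin{align*}
z_{T+i+1}&=M_{i+1}-\tau M_{i-1}-\tau^if^*(z_{T-i})+\tau\bigl(M_{i-1}+\tau^{i-1}z_{T-i+1}\bigr)\\
&=M_{i+1}+\tau^i\bigl(z_{T-i+1}-f^*(z_{T-i})\bigr)=M_{i+1}+\tau^{i+1}z_{T-i-1}.
\end{align*}
Put $n_k=2T-n+1>n$. The cases $i=T-n+1$ and $i=T-n$ of \eqref{eq:mirror} give, for $U\in P(1+\frac t4)$,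
\begin{equation}\label{eq:L}
(z_{n_k},z_{n_k-1})=\bigl(M_{T-n+1}+\tau^{T-n+1}(c_{-1}+\sigma_{-1}U''),\ M_{T-n}+\tau^{T-n}(c_0+\sigma_0U')\bigr).
\end{equation}
Let $L_k(U)$ be the right-hand side. It has the required form, and the disc in (I3) is $K_{n_k}$; so (I3) holds after stage $k$.

\subsection*{Stage $k\ge1$: approximation}
Let $E_k$ be the union of $\overline D(0,R)$ and the following pieces: all $A_j^k$ and $B_j^k$, and the sets $K_m$ with $n\le m\le n+p$ or $T\le m<n_k$. The pieces are closed and convex. They are pairwise disjoint and locally finite, because they lie in distinct sets of Lemma~\ref{lem:place}, except for the pairs $D_{\mathrm{in}},B_{-N}^k$ and $D_{\mathrm{out}},B_{J+1}^k$, which are disjoint by Steps 4 and 5. The disc $\overline D(0,R)$ meets only finitely many pieces, all of type $A_j^k$ $(j\ne J)$ or $B_j^k$, and on these $f^*=f_{k-1}$. So $f^*$ is well defined; let $E'$ be the union of the disc with the pieces meeting it. The set $E'$ and the remaining pieces are open and closed in $E_k$, and on each of them $f^*$ is continuous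 and holomorphic in the interior. Lemma~\ref{lem:approx} gives an entire $f_k$ with $|f_k-f^*|<\varpi$ on $E_k$, for any positive $\varpi$ that is constant on $E'$ and on each remaining piece. The requirements (W1)--(W3) below bound $\varpi$ on each piece, and on the disc, by a positive number; on $E'$ we take the least of finitely many such numbers.

\medskip\noindent\emph{(W1) Room in (L1) and (L2).} For all $j$, with cores of level $k$, require that $\|\varphi_j^{f_k}-\varphi_j^{f^*}\|_{C^1(X_j)}$ and $\|\psi_j^{f_k}-\psi_j^{f^*}\|_{C^1(Y_j)}$ be at most $2^{-k-1}$ times the corresponding right-hand side in (L1); by \eqref{eq:cauchy} this is a bound on $\varpi$ on each $A_j^k$, $B_j^k$. Require also $\varpi\le2^{-k-1}\mu^2$ on $A_j^k$ for $j\le-1$.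

The inequalities of (L1), (L2) at level $k$ hold for $f^*$ with factor $\vartheta_{k-1}$. For $\varepsilon_J$ this is \eqref{eq:corr} together with $\frac12\le\vartheta_{k-1}$. In all other cases $f^*=f_{k-1}$, the right-hand side is the same at both levels, and the core of level $k$ is contained in that of level $k-1$. Hence $f_k$ satisfies (L1), (L2) at level $k$ with factor $\vartheta_k$.

\medskip\noindent\emph{(W2) Room in (L3).} Let $\ell_i=N_i+J_i+1$ and define $\nu>0$ by $(3\ell_k+1)\nu=2^{-k-1}|\lambda_k|/32$. Require $|\varphi_j^{f_k}-\varphi_j^{f^*}|\le\nu$ on $X_j$ and $|\psi_j^{f_k}-\psi_j^{f^*}|\le\nu$ on $Y_j$ for $-N\le j\le J$. Since $\ell_i$ increases and $|\lambda_i|$ decreases with $i$, we have $(3\ell_i+1)\nu\le2^{-k-1}|\lambda_i|/32$ for all $i\le k$.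

We prove (L3)$_i$ for $f_k$ at level $k$ with factor $\vartheta_k$, for $i=1,\dots,k$ in turn. Suppose it holds for all smaller indices. Then (H) holds for $f_k$ at level $k$ with $l=i$, and for $\xi\in S_{r_i}$ Lemma~\ref{lem:drift} gives a lane orbit $(x_j,y_j)$ of $f_k$ from $-N_i$ to $J_i$ with $y_{-N_i}=\lambda_i$, $x_{J_i}=\xi$. Let $(\tilde x_j,\tilde y_j)$ be the lane orbit of $f_{k-1}$ with the same end data, taken from (L3)$_i$ if $i<k$ and from Step 2 if $i=k$. It is a lane orbit at level $k$ as well: the cores $X_j$ $(j<J_k)$ and $Y_j$ $(j\le J_k)$ are the same at both levels, and for $i=k$ we have $\tilde x_J=\xi\in S_{r_k}$. On the corresponding pieces $f^*=f_{k-1}$, so Lemma~\ref{lem:compare}(i), with $\Delta y_{-N_i}=0$, gives $|y_{J_i}-\tilde y_{J_i}|\le3\ell_i\nu$. Therefore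
\[
|y_{J_i}+\varphi_{J_i}^{f_k}(\xi)-\lambda_i|\le|\tilde y_{J_i}+\varphi_{J_i}^{f^*}(\xi)-\lambda_i|+(3\ell_i+1)\nu .
\]
The first term on the right is at most $\vartheta_{k-1}|\lambda_i|/32$ if $i<k$, and it is $|\Phi(\xi)+\lambda-\Phi(\xi)-\lambda|=0$ if $i=k$. In both cases the sum is at most $\vartheta_k|\lambda_i|/32$. This completes the proof of (I1).

\medskip\noindent\emph{(W3) Following the plan.} For $v\in Q_{k-1}$ let $U=G_{k-1}(v)\in P(1+\zeta_{k-1})\subset P(1+\frac t4)$, and put $v_m=F_{k-1}^m(v)$ for $0\le m\le n$ and $v_m=(z_m(U),z_{m-1}(U))$ for $n\le m\le n_k$. The definitions agree at $m=n$ because $F_{k-1}^n(v)=L_{k-1}(U)$. The first coordinate of $v_m$ is interior to $E_k$ for $0\le m<n_k$: it lies in $D(0,R)$ for $m<n$ by (I2), and in the interior of $K_m\subset E_k$ for $m\ge n$. Thus $(v_m)$ is an orbit of $(z,w)\mapsto(f^*(z)+\tau w,z)$ depending continuously on $v$, and these first coordinates form a compact set $Z\subset\operatorname{int}E_k$. Choose $r>0$ such that the closed $r$-neighborhood $Z_r$ of $Z$ lies in $\operatorname{int}E_k$,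 let $C_1=\max_{Z_r}|(f^*)'|$, and suppose $\varpi\le\varpi_0$ on the disc and on the finitely many pieces meeting $Z_r$. Let $e_m=\|F_k^m(v)-v_m\|$, so $e_0=0$. If $e_m\le r$ and $m<n_k$, the segment between the first coordinates of $F_k^m(v)$ and $v_m$ lies in $Z_r$, whence $e_{m+1}\le\varpi_0+(C_1+1)e_m$. So if $\varpi_0(C_1+2)^{n_k}\le r$, then $e_m\le\varpi_0(C_1+2)^m$ for $m\le n_k$. We require $\varpi_0$ to be so small that, in addition, for all $v\in Q_{k-1}$,
\begin{equation}\label{eq:follow}
\|F_k^m(v)-v_m\|<2^{-k-1}\ \ (0\le m\le n_k),\qquad\|L_k^{-1}(F_k^{n_k}(v))-L_k^{-1}(v_{n_k})\|<\zeta_k ;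
\end{equation}
the second is possible because $L_k^{-1}$ is Lipschitz. Finally require $\varpi\le2^{-k}$ on $\overline D(0,R)$.

\subsection*{Stage $k\ge1$: verification}
Assertion (a) holds because $R=R_k\ge k$, and (c) is the first part of \eqref{eq:follow} for $m\le n$.

\emph{Assertion (b).} By \eqref{eq:L}, $v_{n_k}=L_k(G_{k-1}(v))$, so the second part of \eqref{eq:follow} says $\|G_k-G_{k-1}\|<\zeta_k$ on $Q_{k-1}$. Thus $\Theta=G_k\circ G_{k-1}^{-1}$ satisfies $\|\Theta(U)-U\|<\zeta_k$ on $P(1+\zeta_{k-1})$. Fix $V\in P(1+\zeta_k)$. The continuous map $U\mapsto V-(\Theta(U)-U)$ sends the compact convex set $P(1+\zeta_{k-1})$ into $P(1+2\zeta_k)\subset P(1+\zeta_{k-1})$. By Brouwer's fixed point theorem it has a fixed point $U$, and $\Theta(U)=V$. Then $G_k^{-1}(V)=G_{k-1}^{-1}(U)\in Q_{k-1}$. Hence $Q_k\subset Q_{k-1}$.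

\emph{Condition (I2).} For $v\in Q_k\subset Q_{k-1}$ and $0\le m<n_k$ the first coordinate of $v_m$ lies in $D(0,R)$ or in $K_m$, hence in $D(0,R_{k+1}-1)$. By \eqref{eq:follow} that of $F_k^m(v)$ lies in $D(0,R_{k+1})$. This closes the induction.

\emph{Assertion (d).} Let $C_0=\max(|\alpha_0|,|\beta_0|,|\beta_1-\tau\beta_0|)+2$. If $|u-\omega|\le t/4$, then Lemma~\ref{lem:log}(b), \eqref{eq:entry} and \eqref{eq:passage} give $|x_0|\le\frac18+\frac18+\kappa<1$, and $y_0\in Y_0$ gives $|y_0|<1$; note that $-N<0<J$. At the time $m$ with $v_m=(a_0,b_0)=(\alpha_0+x_0,\beta_0+y_0)$, \eqref{eq:follow} yields $\|F_k^m(v)\|\le C_0$.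

\emph{Assertion (e).} Let $\|U\|\le1-\gamma$. By Lemma~\ref{lem:log}(c), \eqref{eq:entry} and \eqref{eq:passage}, all $x_j$, $-N\le j\le J$, lie in $S_1$ and satisfy $\operatorname{Im}x_j\ge h_k:=\frac18\log(\gamma/t_k)-1$. For $n+p<m\le T$ the point $v_m$ is $(a_j,b_j)$ or $(b_{j+1},a_j)$ with $-N\le j\le J$, so $\|v_m\|\ge\varrho(h_k)$, with $\varrho$ as in \eqref{eq:rho}. For $n\le m\le n+p$ and for $T<m\le n_k$ we have $z_m\in K_m$, and $K_m$ lies in $B_{-N}$ or in a spare disc missing $\overline D(0,R_k)$, so $\|v_m\|>R_k$. By \eqref{eq:follow}, $\|F_k^m(v)\|\ge\min(R_k,\varrho(h_k))-1$ for $n_{k-1}\le m\le n_k$. This tends to $\infty$, because $R_k\ge k$ and $t_k\to0$.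

\emph{Assertion (f).} Let $\Sigma=\alpha_0+S_3$. At every level $X_0=S_3$, and (L1) gives $|f_k-(\beta_1-\tau\beta_0)|=q|\varphi_0^{f_k}|\le\kappa$ on $\Sigma$.

This proves Proposition~\ref{prop:stages}, and with it Theorem~\ref{thm:main}.

\begin{remark}
The construction uses $|\delta|<1$ in three places. In Step 3 the contraction makes the bidisc small enough for the entry disc. In Step 4 and Lemma~\ref{lem:stay} it provides $g$ with $qg<1<g$, so that an orbit can enter outside the disc $\overline D(\beta_{-N},1)$ reserved for later passages and be inside $\overline D(\beta_{-N+1},1)$ one step later; for $q\ge1$ no such $g$ exists. And it makes the labels $\tau^{N_k}g$ decrease to $0$, which separates the passages at the exits; for $q=1$ all labels would have the same modulus. The hypothesis $\delta\ne0$ makes the lane coordinates and the maps $L_k$ invertible.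
\end{remark}

\begin{thebibliography}{9}

\bibitem{ABFP}
Leandro Arosio, Anna Miriam Benini, John Erik Forn{\ae}ss, Han Peters,
\emph{Dynamics of transcendental H\'enon maps-II}, arXiv:1905.11557 (2019).

\bibitem{RR}
Rosay and Rudin, Amer. Math. Monthly \textbf{96} (1989).

\end{thebibliography}
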